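\title{Isomorphisms of quasi-local algebras and bijective coarse equivalence}

\begin{abstract}
We prove that uniformly locally finite metric spaces with isomorphic quasi-local algebras are bijectively coarsely equivalent. More precisely, every isomorphism between C$^*$-algebras lying between the uniform Roe algebra and the quasi-local algebra is induced by a bijective coarse equivalence, up to conjugation by a quasi-local unitary. The isomorphism is implemented by a unitary $u$; the main step recovers $u$, up to an invertible diagonal factor, as an average over random signs of operators that the hypothesis controls. A rank count and Hall's marriage theorem then produce the bijection. We deduce a classification of these algebras and compute their outer automorphism groups.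
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Two algebras attached to a metric space}
A metric space $(X,d)$ is \emph{uniformly locally finite} (u.l.f.) if $\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$, where $B(x,r)$ is the closed ball. Examples are $\mathbb Z^n$ and connected graphs of bounded degree with the path metric. Throughout, $X$ and $Y$ are nonempty u.l.f.\ metric spaces (the empty case is trivial) and metrics take finite values. Such a space is a countable union of finite balls, hence countable.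

Let $(\delta_x)_{x\in X}$ be the canonical basis of $\ell_2(X)$, let $\chi_A$ be the orthogonal projection onto the closed span of $\{\delta_x:x\in A\}$, and write $a_{x'x}=\langle a\delta_x,\delta_{x'}\rangle$ for the matrix entries of $a\in B(\ell_2(X))$. The \emph{propagation} of $a$ is $\sup\{d(x',x):a_{x'x}\ne0\}$; it measures how far $a$ can move the support of a vector. Thus $a$ has propagation at most $r$ exactly when
\begin{equation}\label{eq:prop}
\chi_Aa\chi_B=0\quad\text{for all }A,B\subseteq X\text{ with }d(A,B)>r .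
\end{equation}
Operators of finite propagation form a $*$-algebra: adjoints keep the propagation, and propagations add under products, because $(ab)_{x'x}=\sum_za_{x'z}b_{zx}$. There are two ways to pass from this $*$-algebra to a C$^*$-algebra. One can take the norm closure, which is the \emph{uniform Roe algebra} $\mathrm{C}^*_u(X)$. Or one can relax \eqref{eq:prop}: an operator $a$ is \emph{quasi-local} if for every $\varepsilon>0$ there is $r>0$ such that $\|\chi_Aa\chi_B\|<\varepsilon$ whenever $d(A,B)>r$. The quasi-local operators form the \emph{quasi-local algebra} $\mathrm{C}^*_{ql}(X)$, and $\mathrm{C}^*_u(X)\subseteq\mathrm{C}^*_{ql}(X)$ (see Section~\ref{sec:prelim}). Membership in $\mathrm{C}^*_u(X)$ requires producing approximants, while quasi-locality is a family of norm estimates on the operator itself.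

\subsection*{Coarse maps}
A map $f\colon X\to Y$ is \emph{coarse} if
\[
\omega_f(s)=\sup\{d(f(x),f(x')):d(x,x')\le s\}<\infty\quad\text{for every }s>0 .
\]
Two maps $f,f'\colon X\to Y$ are \emph{close}, written $f\sim f'$, if $\sup_xd(f(x),f'(x))<\infty$. A map close to a coarse map is coarse, since $\omega_{f'}\le\omega_f+2\sup_xd(f(x),f'(x))$. A coarse map $f$ is a \emph{coarse equivalence} if there is a coarse map $g\colon Y\to X$ with $gf\sim\mathrm{id}_X$ and $fg\sim\mathrm{id}_Y$. A \emph{bijective coarse equivalence} is a bijection $h$ such that $h$ and $h^{-1}$ are coarse. A bijection $h\colon X\to Y$ defines the unitary $U_h\colon\ell_2(X)\to\ell_2(Y)$, $U_h\delta_x=\delta_{h(x)}$. We write $\mathrm{Ad}_v(a)=vav^*$, and isomorphisms of C$^*$-algebras are $*$-isomorphisms.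

If $h$ is a bijective coarse equivalence, then $\mathrm{Ad}_{U_h}$ identifies the uniform Roe algebras and the quasi-local algebras of $X$ and $Y$ (Lemma~\ref{lem:easy}). In the other direction, Baudier, Braga, Farah, Khukhro, Vignati and Willett proved that if $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$, then $X$ and $Y$ are coarsely equivalent. The strong rigidity problem for quasi-local algebras, which we take from Braga, \v{S}pakula and Vignati~\cite{BSV}, asks whether the gap between these two statements can be closed.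

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ and $Y$ be u.l.f.\ metric spaces with $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$. Must $X$ and $Y$ be bijectively coarsely equivalent?}
\medskip

The gap is real, and in the simplest cases the algebras see it.

\begin{example}\label{ex:squares}
(a) If $|X|=n$, then $\mathrm{C}^*_u(X)=\mathrm{C}^*_{ql}(X)=M_n(\mathbb C)$. All maps between finite spaces are coarse and close to each other, so all finite spaces are coarsely equivalent; but the algebra remembers $n$, which is the bijective coarse equivalence class.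

(b) Let $S=\{n^2:n\ge1\}$ and $S'=S\cup(S+1)$ be subsets of $\mathbb Z$. The inclusion $S\to S'$ is a coarse equivalence, an inverse being the map sending $n^2$ and $n^2+1$ to $n^2$. There is no injective coarse map $S'\to S$, nor $\mathbb Z\to S$: such a map $h$ would send infinitely many disjoint pairs of points at distance $1$ to disjoint pairs of distinct points at distance at most $\omega_h(1)$, and $S$ has only finitely many of those. For the same reason an operator of finite propagation on $\ell_2(S)$ is diagonal plus finite rank, so $\mathrm{C}^*_u(S)$ is commutative modulo the compact operators. In contrast, $\mathrm{C}^*_u(S')$ contains the partial isometry $v$ with $v\delta_{n^2}=\delta_{n^2+1}$, $v\delta_{n^2+1}=0$, and $v^*v-vv^*=\chi_S-\chi_{S+1}$ is not compact.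
\end{example}

There is also a structural reason to expect a positive answer. Both algebras contain the algebra $\ell_\infty(X)$ of diagonal operators, whose minimal projections are the points of $X$. An isomorphism that maps $\ell_\infty(X)$ onto $\ell_\infty(Y)$ induces a bijection $X\to Y$. A general isomorphism does not respect diagonals: conjugate by a rotation in the plane spanned by $\delta_x$ and $\delta_{x'}$. But that automorphism is inner, and our main theorem says that for quasi-local algebras inner automorphisms are the only obstruction.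

\begin{theorem}\label{thm:main}
Let $\mathrm{C}^*_u(X)\subseteq\mathcal A\subseteq\mathrm{C}^*_{ql}(X)$ and $\mathrm{C}^*_u(Y)\subseteq\mathcal B\subseteq\mathrm{C}^*_{ql}(Y)$ be C$^*$-algebras and let $\Phi\colon\mathcal A\to\mathcal B$ be an isomorphism. Then there are a bijective coarse equivalence $h\colon X\to Y$ and a unitary $w\in\mathrm{C}^*_{ql}(Y)$ with $\Phi=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ on $\mathcal A$. If $\mathcal B=\mathrm{C}^*_u(Y)$, then $w\in\mathrm{C}^*_u(Y)$.
\end{theorem}

The case $\mathcal A=\mathrm{C}^*_{ql}(X)$, $\mathcal B=\mathrm{C}^*_{ql}(Y)$ answers the Problem affirmatively. The proof does not use the coarse equivalence result quoted above.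

\begin{corollary}\label{cor:class}
The following are equivalent:
\begin{enumerate}
\item[(i)] $X$ and $Y$ are bijectively coarsely equivalent;
\item[(ii)] $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$;
\item[(iii)] $\mathrm{C}^*_u(X)\cong\mathrm{C}^*_u(Y)$;
\item[(iv)] some $\mathcal A$ and $\mathcal B$ as in Theorem~\ref{thm:main} are isomorphic.
\end{enumerate}
Moreover, let $\mathcal A$ and $\mathcal B$ be as in Theorem~\ref{thm:main}. If $\mathcal A\cong\mathrm{C}^*_{ql}(Y)$ then $\mathcal A=\mathrm{C}^*_{ql}(X)$, and if $\mathcal A\cong\mathrm{C}^*_u(Y)$ then $\mathcal A=\mathrm{C}^*_u(X)$. Every isomorphism $\mathcal A\to\mathcal B$ extends to an isomorphism $\mathrm{C}^*_{ql}(X)\to\mathrm{C}^*_{ql}(Y)$.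
\end{corollary}

For a unital C$^*$-algebra $\mathcal A$, let $\mathrm{Out}(\mathcal A)$ be the quotient of $\mathrm{Aut}(\mathcal A)$ by the inner automorphisms $\mathrm{Ad}_v$, $v\in\mathcal A$ unitary. Let $\mathrm{BijCoa}(X)$ be the group of bijective coarse equivalences $X\to X$.

\begin{corollary}\label{cor:out}
$\mathrm{Out}(\mathrm{C}^*_{ql}(X))\cong\mathrm{Out}(\mathrm{C}^*_u(X))\cong\mathrm{BijCoa}(X)/\!\sim$.
\end{corollary}

\section{Approximate propagation, signs and matchings}\label{sec:prelim}

\subsection*{Two quantitative versions of propagation}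
The proof needs estimates that hold uniformly over families of operators, so we fix the parameters in the two definitions. For $\varepsilon,r>0$ put
\begin{align*}
Q_{\varepsilon,r}(X)&=\{b:\|\chi_Ab\chi_B\|\le\varepsilon\text{ whenever }d(A,B)>r\},\\
P_{\varepsilon,r}(X)&=\{b:\|b-a\|\le\varepsilon\text{ for some }a\text{ of propagation at most }r\},
\end{align*}
where $a,b\in B(\ell_2(X))$. By definition,
\begin{equation}\label{eq:capcup}
\mathrm{C}^*_{ql}(X)=\bigcap_{\varepsilon>0}\bigcup_{r>0}Q_{\varepsilon,r}(X),\qquad
\mathrm{C}^*_u(X)=\bigcap_{\varepsilon>0}\bigcup_{r>0}P_{\varepsilon,r}(X).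
\end{equation}
Recall that $b_n\to b$ in the strong operator topology (SOT) if $b_n\xi\to b\xi$ for all $\xi$, and in the weak operator topology (WOT) if $\langle b_n\xi,\eta\rangle\to\langle b\xi,\eta\rangle$ for all $\xi,\eta$. A bounded sequence that converges on each basis vector converges in SOT; the bound $\|b\|\le C$ passes to WOT limits; and on a separable Hilbert space every bounded sequence has a WOT-convergent subsequence.

\begin{lemma}\label{lem:QP}
Let $\mathcal S_{\varepsilon,r}$ denote either $Q_{\varepsilon,r}(X)$ throughout or $P_{\varepsilon,r}(X)$ throughout.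
\begin{enumerate}
\item[(a)] $\mathcal S_{\varepsilon,r}$ is convex and increasing in $\varepsilon$ and $r$, and $\mathcal S_{\varepsilon,r}+\mathcal S_{\varepsilon',r}\subseteq\mathcal S_{\varepsilon+\varepsilon',r}$.
\item[(b)] $\mathcal S_{\varepsilon,r}$ contains the WOT limit of every bounded WOT-convergent sequence in $\mathcal S_{\varepsilon,r}$.
\item[(c)] If $b\in P_{\varepsilon,r}(X)$ and $c$ has propagation at most $K$ and $\|c\|\le C$, then $bc\in P_{C\varepsilon,r+K}(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}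
Part (a) is the triangle inequality, together with the fact that operators of propagation at most $r$ form a linear space. For (b) and $Q$, the condition $\|\chi_Ab\chi_B\|\le\varepsilon$ says that $|\langle b\xi,\eta\rangle|\le\varepsilon$ for all unit vectors $\xi\in\ell_2(B)$, $\eta\in\ell_2(A)$, and this passes to WOT limits. For (b) and $P$, let $b_n\to b$ in WOT with $\sup_n\|b_n\|<\infty$ and $\|b_n-a_n\|\le\varepsilon$, where $a_n$ has propagation at most $r$. Then $(a_n)$ is bounded; pass to a subsequence with WOT limit $a$. Matrix entries converge, so $a$ has propagation at most $r$, and $b_n-a_n\to b-a$ gives $\|b-a\|\le\varepsilon$. For (c), if $\|b-a\|\le\varepsilon$ then $\|bc-ac\|\le C\varepsilon$, and $ac$ has propagation at most $r+K$.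
\end{proof}

If $\|b-a\|\le\varepsilon$ and $a$ satisfies \eqref{eq:prop}, then $\chi_Ab\chi_B=\chi_A(b-a)\chi_B$ for $d(A,B)>r$. So $P_{\varepsilon,r}(X)\subseteq Q_{\varepsilon,r}(X)$ and $\mathrm{C}^*_u(X)\subseteq\mathrm{C}^*_{ql}(X)$. The set $\mathrm{C}^*_{ql}(X)$ is a norm closed, self-adjoint linear space directly from the definition. It is closed under products: let $a,b\in Q_{\varepsilon,r}(X)$, let $d(A,B)>2r+1$ and put $N=\{z:d(z,A)\le r+1\}$. Then $d(A,X\setminus N)\ge r+1$ and $d(N,B)\ge d(A,B)-r-1>r$, so $\|\chi_Aab\chi_B\|\le\|\chi_Aa\chi_{X\setminus N}\|\,\|b\|+\|a\|\,\|\chi_Nb\chi_B\|\le\varepsilon(\|a\|+\|b\|)$. The margin $r+1$ turns the pointwise inequalities $d(z,A)>r+1$ into the strict inequality between sets that the definition of $Q$ requires; it recurs below for the same reason.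

\begin{lemma}\label{lem:easy}
If $h\colon X\to Y$ is a bijective coarse equivalence, then $\mathrm{Ad}_{U_h}$ maps $\mathrm{C}^*_u(X)$ onto $\mathrm{C}^*_u(Y)$ and $\mathrm{C}^*_{ql}(X)$ onto $\mathrm{C}^*_{ql}(Y)$.
\end{lemma}

\begin{proof}
The $(h(x'),h(x))$ entry of $U_haU_h^*$ is $a_{x'x}$, so propagation at most $r$ becomes propagation at most $\omega_h(r)$, and $\mathrm{Ad}_{U_h}$ maps $\mathrm{C}^*_u(X)$ into $\mathrm{C}^*_u(Y)$. Let $a\in Q_{\varepsilon,r}(X)$ and let $A,B\subseteq Y$ satisfy $d(A,B)>\omega_h(r+1)$. No point of $h^{-1}(A)$ is within $r+1$ of a point of $h^{-1}(B)$, so $d(h^{-1}(A),h^{-1}(B))\ge r+1$ and $\|\chi_AU_haU_h^*\chi_B\|=\|\chi_{h^{-1}(A)}a\chi_{h^{-1}(B)}\|\le\varepsilon$. Thus $\mathrm{Ad}_{U_h}$ maps $\mathrm{C}^*_{ql}(X)$ into $\mathrm{C}^*_{ql}(Y)$. Applying both statements to $h^{-1}$ gives surjectivity.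
\end{proof}

\subsection*{Signs}
Let $G_X=\{\pm1\}^X$, a compact metrizable group in the product topology. For $\theta\in G_X$ let $D_\theta\in\ell_\infty(X)$ be the diagonal unitary $D_\theta\delta_x=\theta_x\delta_x$. The map $\theta\mapsto D_\theta$ is SOT-continuous: if $\theta^n\to\theta$, then $D_{\theta^n}\delta_x=D_\theta\delta_x$ for large $n$, for each $x$. Let $e_{x'x}$ be the matrix unit $e_{x'x}\xi=\langle\xi,\delta_x\rangle\delta_{x'}$. The group $G_X$ serves twice: being compact, it allows a Baire category argument; being a group with characters $\theta\mapsto\theta_x$, it allows averaging.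

\subsection*{Matchings}
The bijection will come from two combinatorial facts. The first is the marriage theorem for arbitrary families of finite sets (M.~Hall, 1948).

\begin{lemma}[Hall]\label{lem:hall}
Let $(S_x)_{x\in X}$ be finite subsets of $Y$ with $|\bigcup_{x\in F}S_x|\ge|F|$ for every finite $F\subseteq X$. Then there is an injection $i\colon X\to Y$ with $i(x)\in S_x$ for all $x$.
\end{lemma}

It follows from the marriage theorem for finite families by compactness of $\prod_xS_x$: the choice functions that are injective on $F$ form a nonempty closed set, which decreases as $F$ grows. Finiteness of the sets matters, as the family $S_0=\{1,2,\dots\}$, $S_n=\{n\}$ ($n\ge1$) shows.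

\begin{lemma}[Cantor--Bernstein]\label{lem:CB}
If $i\colon X\to Y$ and $j\colon Y\to X$ are injections, there is a bijection $h\colon X\to Y$ such that each $x\in X$ satisfies $h(x)=i(x)$ or $x=j(h(x))$.
\end{lemma}

\begin{proof}
Let $Z=\bigcup_{n\ge0}(ji)^n(X\setminus j(Y))$. Then $X\setminus Z\subseteq j(Y)$; put $h=i$ on $Z$ and $h=j^{-1}$ on $X\setminus Z$. If $x\in Z$, $x'\notin Z$ and $i(x)=j^{-1}(x')$, then $x'=ji(x)\in Z$, a contradiction; so $h$ is injective. Let $y\in Y$. If $j(y)\notin Z$, then $y=h(j(y))$. If $j(y)\in Z$, then $j(y)=ji(x)$ for some $x\in Z$, and $y=i(x)=h(x)$.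
\end{proof}

\section{Reduction to a unitary, and the idea of the proof}\label{sec:idea}

Let $\mathcal A,\mathcal B,\Phi$ be as in Theorem~\ref{thm:main}. An abstract isomorphism has no matrix entries from which to read off a map $X\to Y$; the compact operators supply them. Recall that the algebra $K(H)$ of compact operators on a Hilbert space has no closed ideals other than $0$ and itself, and that every isomorphism $K(H)\to K(H')$ is $\mathrm{Ad}_u$ for a unitary $u\colon H\to H'$.

\begin{lemma}\label{lem:spatial}
There is a unitary $u\colon\ell_2(X)\to\ell_2(Y)$ with $\Phi(a)=uau^*$ for all $a\in\mathcal A$.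
\end{lemma}

\begin{proof}
Each $e_{x'x}$ has finite propagation, because $d(x',x)<\infty$, so $K(\ell_2(X))\subseteq\mathrm{C}^*_u(X)\subseteq\mathcal A$. Let $J$ be a nonzero closed ideal of $\mathcal A$, let $0\ne a\in J$, and let $k$ be a rank one operator with $ak\ne0$. Then $ak\in J\cap K(\ell_2(X))$, so this intersection is a nonzero closed ideal of $K(\ell_2(X))$ and $K(\ell_2(X))\subseteq J$. Hence $K(\ell_2(X))$ is the smallest nonzero closed ideal of $\mathcal A$, and the same argument applies to $K(\ell_2(Y))$ in $\mathcal B$. So $\Phi(K(\ell_2(X)))=K(\ell_2(Y))$, and there is a unitary $u$ with $\Phi(k)=uku^*$ for compact $k$. For $a\in\mathcal A$ and $k$ compact, $\Phi(a)\Phi(k)=\Phi(ak)=uau^*\Phi(k)$. As $\Phi(k)$ runs through all compact operators on $\ell_2(Y)$, we get $\Phi(a)=uau^*$.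
\end{proof}

From now on $u$ is fixed and $u_{yx}=\langle u\delta_x,\delta_y\rangle$. Until the last paragraph of the proof of Theorem~\ref{thm:main}, all we use about $\mathcal A$, $\mathcal B$ and $\Phi$ is
\begin{equation}\label{eq:H}
u\,\mathrm{C}^*_u(X)\,u^*\subseteq\mathrm{C}^*_{ql}(Y),\qquad u^*\,\mathrm{C}^*_u(Y)\,u\subseteq\mathrm{C}^*_{ql}(X).
\end{equation}
This hypothesis is unchanged when $(X,Y,u)$ is replaced by $(Y,X,u^*)$, and $(u^*)_{xy}=\overline{u_{yx}}$. So every statement proved from \eqref{eq:H} has a \emph{mirror statement}, which needs no separate proof.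

\subsection*{The exact case}
Suppose first that there is no error term: all operators $uD_\theta u^*$, $\theta\in G_X$, have propagation at most $r$. If $\theta$ is $-1$ at $x$ and $1$ elsewhere, then $e_{xx}=\frac12(1-D_\theta)$, so $ue_{xx}u^*$ has propagation at most $r$. Its $(y',y)$ entry is $u_{y'x}\overline{u_{yx}}$, so any two points in the support of $u\delta_x$ are within $r$ of each other. Choose $f(x)$ in this support. For finite $F\subseteq X$ and $N(F)=\bigcup_{x\in F}B(f(x),r)$ we have $u\,\ell_2(F)\subseteq\ell_2(N(F))$, and comparing dimensions gives $|F|\le|N(F)|$. Lemma~\ref{lem:hall} yields an injection $X\to Y$ close to $f$. The mirror hypothesis yields an injection $Y\to X$, and Lemma~\ref{lem:CB} a bijection.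

In general three things change. Each $uD_\theta u^*$ is quasi-local with its own parameters, and they must be made uniform (Lemma~\ref{lem:baire}). The support of $u\delta_x$ may be all of $Y$, so $f(x)$ must be a point where $u\delta_x$ is large (Lemma~\ref{lem:large}). The third point is the main one. Suppose we only knew that each column is concentrated, $\|\chi_{Y\setminus B(f(x),r)}u\delta_x\|\le\varepsilon$ for all $x$. Summing over $F$ gives
\[
(1-\varepsilon^2)|F|\le\sum_{x\in F}\|\chi_{N(F)}u\delta_x\|^2=\sum_{y\in N(F)}\sum_{x\in F}|u_{yx}|^2\le|N(F)| ,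
\]
which falls short of Hall's condition for large $F$, however small $\varepsilon$ is. What rescues the dimension count is an operator norm estimate $\|\chi_{Y\setminus N(F)}u\chi_F\|<1$, since it makes $\chi_{N(F)}u$ injective on $\ell_2(F)$. This is an estimate on $u$ itself, whereas \eqref{eq:H} only concerns conjugates $uau^*$.

\subsection*{Recovering $u$ on two points}
Let $X=\{1,2\}$, let $f\colon X\to Y$ be any map, and put $t\delta_x=\delta_{f(x)}$ and $p_x=ue_{xx}u^*$. Then
\begin{align*}
uD_\theta u^*\,tD_\theta&=(\theta_1p_1+\theta_2p_2)\,t\,(\theta_1e_{11}+\theta_2e_{22})\\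
&=p_1te_{11}+p_2te_{22}+\theta_1\theta_2\,(p_1te_{22}+p_2te_{11}).
\end{align*}
Averaging over the four sign patterns removes the last term. Since $p_xt\delta_x=\langle\delta_{f(x)},u\delta_x\rangle u\delta_x=\overline{u_{f(x),x}}\,u\delta_x$, the average is $uM$, where $M$ is diagonal with entries $\overline{u_{f(x),x}}$. For instance, let $Y=X$, $f=\mathrm{id}$, and let $u$ be the rotation by an angle $\alpha$. For $\theta=\pm(1,1)$ the operator is $1$; for $\theta=\pm(1,-1)$ we have $D_\theta u^*D_\theta=u$ and the operator is $u^2$. The average is $\frac12(1+u^2)=u\cdot\frac12(u^*+u)=(\cos\alpha)\,u$.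

So $uM$ is an average of operators that first move $x$ to $f(x)$ and then apply $uD_\theta u^*$, which is quasi-local. A norm estimate valid for each term holds for the average, with no loss depending on the number of points. To divide by $M$ we need the entries $u_{f(x),x}$ bounded away from $0$: for $\alpha=\pi/2$ the average vanishes, because $f=\mathrm{id}$ is then the wrong map.

\section{Uniformity over signs and large matrix entries}\label{sec:baire}

The operators $uD_\theta u^*$ do not form a norm compact family when $X$ is infinite, so uniformity is not automatic. Baire's theorem (a compact metrizable space that is a countable union of closed sets has one of them with nonempty interior) gives it on an open subset of $G_X$; such a set constrains only finitely many coordinates, and changing these costs one of finitely many operators.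

\begin{lemma}\label{lem:baire}
For every $\varepsilon>0$ there is $r>0$ with $uD_\theta u^*\in Q_{\varepsilon,r}(Y)$ for all $\theta\in G_X$. If $u\,\ell_\infty(X)\,u^*\subseteq\mathrm{C}^*_u(Y)$, then for every $\varepsilon>0$ there is $r>0$ with $uD_\theta u^*\in P_{\varepsilon,r}(Y)$ for all $\theta\in G_X$.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be $Q(Y)$ for the first assertion and $P(Y)$ for the second. In both cases, by \eqref{eq:capcup} and the hypothesis, for each $D\in\ell_\infty(X)$ the operator $uDu^*$ lies in $\mathcal S_{\varepsilon/2,n}$ for all large $n\in\mathbb N$. So $G_X=\bigcup_nF_n$, where $F_n=\{\theta:uD_\theta u^*\in\mathcal S_{\varepsilon/2,n}\}$. If $\theta^m\to\theta$ with $\theta^m\in F_n$, then the unitaries $uD_{\theta^m}u^*$ converge to $uD_\theta u^*$ in SOT, so $\theta\in F_n$ by Lemma~\ref{lem:QP}(b). Thus each $F_n$ is closed, and some $F_n$ has nonempty interior: there are a finite set $S\subseteq X$ and $\theta^0\in G_X$ such that $\theta\in F_n$ whenever $\theta|_S=\theta^0|_S$. Let $\mathcal D$ be the finite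 set of diagonal operators supported on $S$ with entries in $\{0,2,-2\}$, and choose $r\ge n$ with $uDu^*\in\mathcal S_{\varepsilon/2,r}$ for all $D\in\mathcal D$. Given $\theta\in G_X$, let $\theta'$ agree with $\theta^0$ on $S$ and with $\theta$ off $S$. Then $\theta'\in F_n$ and $D_\theta-D_{\theta'}\in\mathcal D$, so $uD_\theta u^*=uD_{\theta'}u^*+u(D_\theta-D_{\theta'})u^*\in\mathcal S_{\varepsilon,r}$ by Lemma~\ref{lem:QP}(a).
\end{proof}

Next we need a large entry in each column of $u$. If $\xi=u\delta_x$ were spread thinly over $Y$, then multiplying its coordinates by random signs would make it almost orthogonal to any fixed subspace of small dimension. The mirror of Lemma~\ref{lem:baire} forbids this: it keeps $D_\theta\xi$ near the image under $u$ of $\ell_2$ of a ball, whose dimension is bounded independently of $x$.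

\begin{lemma}\label{lem:large}
There are $\gamma>0$ and maps $f\colon X\to Y$, $g\colon Y\to X$ with $|u_{f(x),x}|\ge\gamma$ and $|u_{y,g(y)}|\ge\gamma$ for all $x\in X$, $y\in Y$. Every fiber of $f$ and of $g$ has at most $\gamma^{-2}$ points.
\end{lemma}

\begin{proof}
The existence of $g$ is the mirror of the existence of $f$, and we may take the smaller of the two constants; so we construct $f$. By the mirror of Lemma~\ref{lem:baire} there is $r$ with $u^*D_\theta u\in Q_{1/2,r}(X)$ for all $\theta\in G_Y$. Let $N=\sup_x|B(x,r+1)|<\infty$. Fix $x$, and put $\xi=u\delta_x$, $B=B(x,r+1)$ and $p=u\chi_Bu^*$, a projection of rank $m\le N$. Since $d(X\setminus B,\{x\})\ge r+1$, we have $\|\chi_{X\setminus B}u^*D_\theta u\delta_x\|\le\frac12$, and since $u^*D_\theta u\delta_x$ is a unit vector,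
\[
\|pD_\theta\xi\|^2=\|\chi_Bu^*D_\theta u\delta_x\|^2\ge\tfrac34\qquad(\theta\in G_Y).
\]
Let $\mu$ be the Haar probability measure on $G_Y$, the product of uniform measures on $\{\pm1\}$. The functions $\theta\mapsto\theta_y$ are orthonormal in $L^2(\mu)$, so $\int|\sum_y\theta_yc_y|^2\,d\mu=\sum_y|c_y|^2$ for $c\in\ell_1(Y)$, the series converging uniformly in $\theta$. Let $\eta_1,\dots,\eta_m$ be an orthonormal basis of the range of $p$. Each sequence $(\xi_y\overline{\eta_j(y)})_y$ is in $\ell_1(Y)$ by the Cauchy--Schwarz inequality, and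
\[
\tfrac34\le\int\|pD_\theta\xi\|^2\,d\mu=\sum_{j=1}^m\int\Big|\sum_y\theta_y\xi_y\overline{\eta_j(y)}\Big|^2d\mu=\sum_{j=1}^m\sum_y|\xi_y|^2|\eta_j(y)|^2\le N\sup_y|\xi_y|^2 .
\]
The supremum is attained because $\xi\in\ell_2(Y)$. Let $f(x)$ be a point attaining it; then $|u_{f(x),x}|^2\ge3/(4N)$. Finally, $\gamma^2|f^{-1}(y)|\le\sum_x|u_{yx}|^2=\|u^*\delta_y\|^2=1$, and the bound for $g$ is the mirror statement.
\end{proof}

We fix $\gamma,f,g$. As $|(u^*)_{g(y),y}|=|u_{y,g(y)}|$, the mirror symmetry exchanges $f$ and $g$.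

\section{The unitary is quasi-local along $f$}\label{sec:average}

We carry out the averaging of Section~\ref{sec:idea} in general. Define $t\delta_x=\delta_{f(x)}$. The map $f$ need not be injective, but its fibers are small, so $t$ extends to a bounded operator $\ell_2(X)\to\ell_2(Y)$ with $\|t\|\le\gamma^{-1}$:
\[
\|t\xi\|^2=\sum_y\Big|\sum_{x\in f^{-1}(y)}\xi_x\Big|^2\le\sum_y|f^{-1}(y)|\sum_{x\in f^{-1}(y)}|\xi_x|^2\le\gamma^{-2}\|\xi\|^2 .
\]
Let $M\in\ell_\infty(X)$ have diagonal entries $M_x=\overline{u_{f(x),x}}$. Then $\gamma\le|M_x|\le1$, so $M$ is invertible in $\ell_\infty(X)$ and $\|M^{-1}\|\le\gamma^{-1}$. We average over finite subgroups, so that only convexity and sequential limits are needed. Enumerate $X=\{x_1,x_2,\dots\}$, let $G_n$ be the group of those $\theta\in G_X$ with $\theta_{x_m}=1$ for all $m>n$, and put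
\[
T_n=\frac1{|G_n|}\sum_{\theta\in G_n}uD_\theta u^*\,tD_\theta .
\]

\begin{lemma}\label{lem:avg}
We have $\|T_n\|\le\gamma^{-1}$ for all $n$, and $T_n\to uM$ in SOT.
\end{lemma}

\begin{proof}
Each term has norm at most $\|t\|$. Let $x=x_m$ and $n\ge m$. The average of $\theta_x\theta_z$ over $G_n$ is $1$ for $z=x$. It is $0$ for $z\ne x$, because flipping the sign at $x$ permutes $G_n$ and changes the sign of $\theta_x\theta_z$. So the average of $\theta_xD_\theta$ is $e_{xx}$, and
\[
T_n\delta_x=u\Big(\frac1{|G_n|}\sum_{\theta\in G_n}\theta_xD_\theta\Big)u^*\delta_{f(x)}=ue_{xx}u^*\delta_{f(x)}=\langle\delta_{f(x)},u\delta_x\rangle\,u\delta_x=uM\delta_x .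
\]
A bounded sequence converging on each basis vector converges in SOT.
\end{proof}

\begin{proposition}\label{prop:key}
For every $\varepsilon>0$ there is $r>0$ such that $\|\chi_Bu\chi_A\|\le\varepsilon$ for all $A\subseteq X$ and $B\subseteq Y$ with $d(B,f(A))>r$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:baire} choose $r$ with $uD_\theta u^*\in Q_{\varepsilon\gamma^2,r}(Y)$ for all $\theta\in G_X$, and let $d(B,f(A))>r$. Since $D_\theta$ commutes with $\chi_A$ and $t\chi_A=\chi_{f(A)}t\chi_A$,
\[
\|\chi_B\,uD_\theta u^*\,tD_\theta\,\chi_A\|=\|(\chi_B\,uD_\theta u^*\chi_{f(A)})\,t\chi_AD_\theta\|\le\varepsilon\gamma^2\cdot\gamma^{-1}=\varepsilon\gamma .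
\]
Averaging gives $\|\chi_BT_n\chi_A\|\le\varepsilon\gamma$, and Lemma~\ref{lem:avg} gives $\|\chi_BuM\chi_A\|\le\varepsilon\gamma$. As $M$ commutes with $\chi_A$, we have $\chi_Bu\chi_A=(\chi_BuM\chi_A)M^{-1}$, which has norm at most $\varepsilon$.
\end{proof}

The mirror statement bounds $\|\chi_Au^*\chi_B\|$ when $d(A,g(B))$ is large. So far only the diagonals $\ell_\infty(X)$ and $\ell_\infty(Y)$ have entered through \eqref{eq:H}, and nothing yet relates the metric of $X$ to that of $Y$. For this we test \eqref{eq:H} on an operator that records which points of $X$ are near each other.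

\begin{lemma}\label{lem:coarse}
The maps $f$ and $g$ are coarse, $gf\sim\mathrm{id}_X$ and $fg\sim\mathrm{id}_Y$.
\end{lemma}

\begin{proof}
By symmetry it suffices to show that $f$ is coarse and $gf\sim\mathrm{id}_X$.

Fix $s>0$ and let $L=\sup_x|B(x,s)|$. Let $a$ be the matrix with $a_{x'x}=1$ if $d(x',x)\le s$ and $a_{x'x}=0$ otherwise. Its row and column sums are at most $L$, so by the Cauchy--Schwarz inequality
\[
\sum_{x',x}a_{x'x}|\xi_x||\eta_{x'}|\le\Big(\sum_{x',x}a_{x'x}|\xi_x|^2\Big)^{1/2}\Big(\sum_{x',x}a_{x'x}|\eta_{x'}|^2\Big)^{1/2}\le L\|\xi\|\|\eta\| .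
\]
Thus $a$ is a bounded operator with $\|a\|\le L$ and propagation at most $s$. By \eqref{eq:H}, $b=uau^*$ lies in $Q_{1/4,\rho}(Y)$ for some $\rho$. Let $r$ be given by Proposition~\ref{prop:key} for $\varepsilon=1/(4L)$. Let $d(x,x')\le s$, and put $\xi=u\delta_x$, $\xi'=u\delta_{x'}$, $B=B(f(x),r+1)$, $B'=B(f(x'),r+1)$. Then $\|\chi_{Y\setminus B}\xi\|\le\varepsilon$ and $\|\chi_{Y\setminus B'}\xi'\|\le\varepsilon$. If $d(f(x),f(x'))>\rho+2r+2$, then $d(B,B')>\rho$, and
\begin{align*}
1=a_{x'x}=\langle b\xi,\xi'\rangle&=\langle b\chi_B\xi,\chi_{B'}\xi'\rangle+\langle b\chi_{Y\setminus B}\xi,\chi_{B'}\xi'\rangle+\langle b\xi,\chi_{Y\setminus B'}\xi'\rangle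
\end{align*}
has modulus at most $\frac14+L\varepsilon+L\varepsilon=\frac34$, which is absurd. Hence $\omega_f(s)\le\rho+2r+2$.

For closeness, take $r$ from the mirror of Proposition~\ref{prop:key} with $\varepsilon=\gamma/2$. For $y=f(x)$ we have $\|\chi_{\{x\}}u^*\chi_{\{y\}}\|=|u_{yx}|\ge\gamma>\varepsilon$, so $d(x,g(y))\le r$; that is, $d(x,gf(x))\le r$ for all $x$.
\end{proof}

\section{The bijection and the proof of Theorem~\ref{thm:main}}\label{sec:bijection}

Now the dimension count of the exact case goes through.

\begin{lemma}\label{lem:inj}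
There are $R,R'>0$ and injections $i\colon X\to Y$, $j\colon Y\to X$ with $d(i(x),f(x))\le R$ and $d(j(y),g(y))\le R'$ for all $x\in X$, $y\in Y$.
\end{lemma}

\begin{proof}
We construct $i$; the map $j$ is its mirror. Take $r$ from Proposition~\ref{prop:key} for $\varepsilon=\frac12$ and put $R=r+1$. Let $F\subseteq X$ be finite, $N(F)=\bigcup_{x\in F}B(f(x),R)$ and $C=Y\setminus N(F)$. Then $d(C,f(F))\ge R>r$, so for $0\ne\xi\in\ell_2(F)$ we have $\|\chi_Cu\xi\|\le\frac12\|\xi\|<\|u\xi\|$ and therefore $\chi_{N(F)}u\xi\ne0$. So $\chi_{N(F)}u$ is an injective linear map $\ell_2(F)\to\ell_2(N(F))$, and $|F|\le|N(F)|$. Apply Lemma~\ref{lem:hall} to the finite sets $B(f(x),R)$.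
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The bijection.} Let $h$ be given by Lemma~\ref{lem:CB} for $i$ and $j$. Put $c=\sup_xd(gf(x),x)$ and $c'=\sup_yd(fg(y),y)$, which are finite by Lemma~\ref{lem:coarse}. If $h(x)=i(x)$, then $d(h(x),f(x))\le R$. If $x=j(y)$ with $y=h(x)$, then
\[
d(f(x),h(x))\le d(f(j(y)),f(g(y)))+d(fg(y),y)\le\omega_f(R')+c' .
\]
So $d(h(x),f(x))\le K:=\max(R,\omega_f(R')+c')$ for all $x$. For $y=h(x)$,
\[
d(g(y),h^{-1}(y))\le d(g(h(x)),g(f(x)))+d(gf(x),x)\le\omega_g(K)+c .
\]
Thus $h\sim f$ and $h^{-1}\sim g$, so $h$ and $h^{-1}$ are coarse.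

\emph{The unitary $w$.} Put $w=uU_h^*$, a unitary on $\ell_2(Y)$. Then $\Phi=\mathrm{Ad}_u=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ on $\mathcal A$. Given $\varepsilon$, take $r$ from Proposition~\ref{prop:key}, and let $B,C\subseteq Y$ satisfy $d(B,C)>r+K$. Every point $f(h^{-1}(y))$ with $y\in C$ is within $K$ of $y$, so $d(B,f(h^{-1}(C)))\ge d(B,C)-K>r$. Hence $\|\chi_Bw\chi_C\|=\|\chi_Bu\chi_{h^{-1}(C)}U_h^*\|\le\varepsilon$, and $w\in\mathrm{C}^*_{ql}(Y)$.

\emph{The case $\mathcal B=\mathrm{C}^*_u(Y)$.} Norm estimates on corners of $w$ do not by themselves provide approximants of finite propagation, so we return to the averaging formula, now using that the sets $P_{\varepsilon,r}(Y)$ are convex and closed under bounded limits. Here $u\,\ell_\infty(X)\,u^*\subseteq\Phi(\mathcal A)=\mathrm{C}^*_u(Y)$. Given $\varepsilon$, Lemma~\ref{lem:baire} provides $r$ with $uD_\theta u^*\in P_{\varepsilon,r}(Y)$ for all $\theta\in G_X$. The operator $tD_\theta U_h^*$ on $\ell_2(Y)$ sends $\delta_{h(x)}$ to $\theta_x\delta_{f(x)}$, so it has propagation at most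 $K$, and its norm is at most $\gamma^{-1}$. By Lemma~\ref{lem:QP}(c), $uD_\theta u^*\,tD_\theta U_h^*\in P_{\varepsilon/\gamma,r+K}(Y)$. By convexity $T_nU_h^*\in P_{\varepsilon/\gamma,r+K}(Y)$, and by Lemmas~\ref{lem:avg} and~\ref{lem:QP}(b) the limit $uMU_h^*$ lies in the same set. As $\varepsilon$ is arbitrary, $uMU_h^*\in\mathrm{C}^*_u(Y)$ by \eqref{eq:capcup}. Since $U_hM^{-1}U_h^*\in\ell_\infty(Y)$, we conclude that $w=(uMU_h^*)(U_hM^{-1}U_h^*)\in\mathrm{C}^*_u(Y)$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}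
Let $S$ be as in Example~\ref{ex:squares}(b), so that $\mathbb Z$ and $S$ are not bijectively coarsely equivalent, and let $h\colon\mathbb Z\to S$ be any bijection.

(a) The upper bound on $\mathcal A$ and $\mathcal B$ cannot be dropped, since $\mathrm{Ad}_{U_h}$ maps $B(\ell_2(\mathbb Z))$ onto $B(\ell_2(S))$.

(b) The lower bound is used through $K(\ell_2(X))$ in Lemma~\ref{lem:spatial}, through $\ell_\infty(X)$ in Lemma~\ref{lem:baire}, and in full only for the coarseness of $f$ and $g$ in Lemma~\ref{lem:coarse}. That use is essential: $\mathrm{Ad}_{U_h}$ maps $\ell_\infty(\mathbb Z)+K(\ell_2(\mathbb Z))$ onto $\ell_\infty(S)+K(\ell_2(S))$.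

(c) Uniform bounds on the size of balls are used in Lemmas~\ref{lem:large} and~\ref{lem:coarse}; Lemma~\ref{lem:inj} needs only finite balls. Lemma~\ref{lem:large} fails without uniformity. Let $X=Y=\bigsqcup_{n\ge1}X_n$ with $|X_n|=n$, where distinct points of $X_n$ are at distance $1$ and points of $X_n$ and $X_m$, $n\ne m$, are at distance $n+m$. The direct sum $u$ of the $n\times n$ discrete Fourier transform matrices has propagation $1$, so \eqref{eq:H} holds, but its entries in the columns $x\in X_n$ have modulus at most $n^{-1/2}$.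
\end{remark}

\section{Classification and outer automorphisms}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Lemma~\ref{lem:easy} gives (i)$\Rightarrow$(ii) and (i)$\Rightarrow$(iii). Conditions (ii) and (iii) are special cases of (iv), and (iv)$\Rightarrow$(i) is Theorem~\ref{thm:main}. Let $\Phi\colon\mathcal A\to\mathcal B$ be an isomorphism, with $h$ and $w$ as in Theorem~\ref{thm:main}, and let $\Psi=\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ on $B(\ell_2(X))$, an injective map extending $\Phi$. Since $w$ is a unitary in $\mathrm{C}^*_{ql}(Y)$, Lemma~\ref{lem:easy} shows that $\Psi$ maps $\mathrm{C}^*_{ql}(X)$ onto $\mathrm{C}^*_{ql}(Y)$; this is the required extension. If $\mathcal B=\mathrm{C}^*_{ql}(Y)$, then $\Psi(\mathcal A)=\mathrm{C}^*_{ql}(Y)=\Psi(\mathrm{C}^*_{ql}(X))$, so $\mathcal A=\mathrm{C}^*_{ql}(X)$. If $\mathcal B=\mathrm{C}^*_u(Y)$, then $w\in\mathrm{C}^*_u(Y)$, so $\Psi(\mathrm{C}^*_u(X))=\mathrm{C}^*_u(Y)=\Psi(\mathcal A)$ and $\mathcal A=\mathrm{C}^*_u(X)$.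
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:out}]
Let $\mathcal A$ be $\mathrm{C}^*_{ql}(X)$ or $\mathrm{C}^*_u(X)$. By Lemma~\ref{lem:easy} and the identity $U_{hh'}=U_hU_{h'}$, the map $h\mapsto\mathrm{Ad}_{U_h}$ is a homomorphism $\mathrm{BijCoa}(X)\to\mathrm{Aut}(\mathcal A)$. Let $\pi$ be its composition with the quotient map onto $\mathrm{Out}(\mathcal A)$. Theorem~\ref{thm:main} with $Y=X$ and $\mathcal B=\mathcal A$ writes any automorphism as $\mathrm{Ad}_w\circ\mathrm{Ad}_{U_h}$ with $w\in\mathcal A$ in both cases, so $\pi$ is onto.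

If $h\sim\mathrm{id}_X$, then $U_h$ has finite propagation, so $U_h\in\mathcal A$ and $h\in\ker\pi$. Conversely, let $\mathrm{Ad}_{U_h}=\mathrm{Ad}_v$ on $\mathcal A$ with $v\in\mathcal A$ unitary. Then $v^*U_h$ commutes with $\mathcal A$, in particular with every rank one projection, so every vector is an eigenvector of $v^*U_h$ and $U_h=\lambda v$ for a scalar $\lambda$. Hence $U_h$ is quasi-local, say $U_h\in Q_{1/2,r}(X)$. Since $\|\chi_{\{h(x)\}}U_h\chi_{\{x\}}\|=1>\frac12$, we get $d(h(x),x)\le r$ for all $x$. So $\ker\pi=\{h:h\sim\mathrm{id}_X\}$.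

It remains to see that the cosets of $\ker\pi$ are the classes of $\sim$, that is, $h\sim h'$ if and only if $h^{-1}h'\sim\mathrm{id}_X$. If $d(h(x),h'(x))\le s$ for all $x$, then $d(x,h^{-1}h'(x))\le\omega_{h^{-1}}(s)$. If $d(x,h^{-1}h'(x))\le s$ for all $x$, then $d(h(x),h'(x))\le\omega_h(s)$. Therefore $\mathrm{Out}(\mathcal A)\cong\mathrm{BijCoa}(X)/\!\sim$ for both algebras.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BSV}
Bruno M. Braga, J\'an \v{S}pakula, Alessandro Vignati,
\emph{A note on the quasi-local algebra of expander graphs},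
arXiv:2508.07327 (2025).

\end{thebibliography}
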